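
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}

\title{Countably Categorical Structures without Nice Enumerations}


\begin{abstract}
An enumeration $\prec$ of a countable structure $M$ in order type $\omega$ is called nice if every infinite $\prec$-increasing sequence contains two terms $a\prec b$ such that some automorphism of $M$ maps $a$ to $b$ and maps the predecessors of $a$ to predecessors of $b$. Ivanov recorded as open whether there are $\omega$-categorical structures without nice enumerations. We show that there are. By a leading-term argument, a nice enumeration forces the ascending chain condition on $\mathrm{Aut}(M)$-submodules of the permutation module $F[M]$, for every field $F$. We then build, by a Hrushovski-type amalgamation, an $\omega$-categorical hypergraph for which this chain condition fails. The examples can be made $k$-transitive for any prescribed $k$, and there are $2^{\aleph_0}$ of them up to elementary equivalence.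
\end{abstract}

\section{The question and the answer}

\subsection*{Nice enumerations}

Let $M$ be a countably infinite structure. An \emph{enumeration} of $M$ is a linear ordering $\prec$ of $M$ of order type $\omega$; in other words, it lists $M=\{m_0,m_1,m_2,\dots\}$ without repetition, with $m_k\prec m_l$ if and only if $k<l$. For any linear ordering $\prec$ of $M$ and $a,b\in M$ we write
\[
a\sqsubseteq b
\]
if there is $\sigma\in\mathrm{Aut}(M)$ with $\sigma(a)=b$ and $\sigma(\{c:c\prec a\})\subseteq\{c:c\prec b\}$. That is, an automorphism taking $a$ to $b$ carries the initial segment below $a$ isomorphically onto a substructure of the initial segment below $b$. The relation depends on $\prec$, which will always be clear from the context.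

\begin{definition}
An enumeration $\prec$ of $M$ is \emph{nice} if every infinite sequence $a_0\prec a_1\prec a_2\prec\cdots$ in $M$ has indices $i<j$ with $a_i\sqsubseteq a_j$.
\end{definition}

The relation $\sqsubseteq$ is reflexive and, by composing automorphisms, transitive. Recall that a reflexive and transitive relation is a \emph{well-quasi-ordering} if every infinite sequence $a_0,a_1,\dots$ has $i<j$ with $a_i\sqsubseteq a_j$. In order type $\omega$, an infinite sequence either repeats an element or has a $\prec$-increasing subsequence. So an enumeration is nice exactly when $\sqsubseteq$ is a well-quasi-ordering of $M$.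

Recall that $M$ is \emph{$\omega$-categorical} if every countably infinite model of its theory is isomorphic to $M$. By the Ryll-Nardzewski theorem, a countably infinite structure $M$ in a countable language is $\omega$-categorical if and only if $\mathrm{Aut}(M)$ has only finitely many orbits on $M^m$ for every $m\ge1$. Ivanov~\cite{Ivanov} states as an open question whether there are $\omega$-categorical structures without nice enumerations. The simplest examples suggest that there might be none. Call $\mathrm{Aut}(M)$ \emph{$k$-transitive} if every bijection between two $k$-element subsets of $M$ extends to an automorphism.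

\begin{example}\label{ex:set}
Suppose $\mathrm{Aut}(M)$ is $k$-transitive for all $k$; for instance, $M$ is a pure set. Then every enumeration of $M$ is nice. Indeed, if $a\prec b$, then $a$ has fewer predecessors than $b$, so there is an injection from $\{c:c\preceq a\}$ to $\{c:c\preceq b\}$ taking $a$ to $b$. It extends to an automorphism, so $a\sqsubseteq b$.
\end{example}

\begin{example}\label{ex:Q}
Every enumeration $\prec$ of $(\mathbb Q,<)$ is nice. For $a\in\mathbb Q$ let $l(a)$ and $r(a)$ be the numbers of $c\prec a$ with $c<a$ and with $c>a$. If $l(a)\le l(b)$ and $r(a)\le r(b)$, there is a $<$-preserving injection from $\{c:c\preceq a\}$ to $\{c:c\preceq b\}$ taking $a$ to $b$. It extends to a piecewise linear automorphism of $(\mathbb Q,<)$, so $a\sqsubseteq b$. Every infinite sequence of pairs $(l_i,r_i)\in\mathbb N^2$ has $i<j$ with $l_i\le l_j$ and $r_i\le r_j$: pass to a subsequence on which $l$ is nondecreasing, then to one on which $r$ is nondecreasing.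
\end{example}

One might guess that the finiteness built into $\omega$-categoricity always leads to such an argument. But $\omega$-categoricity bounds the number of orbits on $m$-tuples for each fixed $m$, whereas $\sqsubseteq$ compares initial segments of unbounded length. This gap is large enough for a counterexample.

\subsection*{Results}

A \emph{hypergraph} is a set $H$ of vertices with a set $E(H)$ of nonempty finite subsets, called edges. It is viewed as a structure with one symmetric relation $R_n$ for each permitted edge size $n$: the relation $R_n(x_1,\dots,x_n)$ holds when $x_1,\dots,x_n$ are distinct and $\{x_1,\dots,x_n\}$ is an edge.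

\begin{theorem}\label{thm:A}
Let $k\ge1$ and let $S\subseteq\{n\in\mathbb N:n\ge4^k\}$ be infinite. There is a countably infinite hypergraph $M=M_S$, with all edge sizes in $S$ and language $\{R_n:n\in S\}$, such that
\begin{enumerate}
\item $M$ is $\omega$-categorical and $\mathrm{Aut}(M)$ is $k$-transitive on $M$; in particular it is transitive;
\item for every $n\in S$, $M$ has an edge of size $n$;
\item for every nonempty finite set $\mathcal E$ of edges of $M$, some vertex lies in exactly one member of $\mathcal E$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:B}
The structure $M_S$ has no nice enumeration.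
\end{theorem}

With $k=1$ and $S=\{4,5,6,\dots\}$ this answers the question: $\omega$-categorical structures without nice enumerations exist. The method gives more. Throughout, ``$\mathrm{Aut}(M)$-submodule of $R[M]$'' means an $R$-submodule invariant under $\mathrm{Aut}(M)$, where $R[M]$ is the free left $R$-module with basis $M$ and $\mathrm{Aut}(M)$ acts $R$-linearly by permuting the basis.

\begin{theorem}\label{thm:C}
\begin{enumerate}
\item \textup{(Transitivity.)} For every $k\ge 1$ there is an $\omega$-categorical structure with $k$-transitive automorphism group and no nice enumeration. This is best possible in the sense that if $M$ is a countably infinite structure and $\mathrm{Aut}(M)$ is $k$-transitive for all $k$, then every enumeration of $M$ is nice.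
\item \textup{(Number.)} There are $2^{\aleph_0}$ pairwise elementarily inequivalent $\omega$-categorical structures without nice enumerations in one countable relational language.
\end{enumerate}
Let $M=M_S$ be as in Theorem~\textup{\ref{thm:A}}.
\begin{enumerate}
\setcounter{enumi}{2}
\item \textup{(Modules.)} For every ring $R\ne0$ with $1$, the module $R[M]$ contains an infinite direct sum of nonzero $\mathrm{Aut}(M)$-submodules. More precisely, the power set of $S$, ordered by inclusion, order-embeds in the lattice of $\mathrm{Aut}(M)$-submodules of $R[M]$. So the ascending chain condition fails over every coefficient ring.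
\item \textup{(Well-orderings.)} For every well-ordering $\prec$ of $M$, of any order type, there is an infinite sequence $b_0\prec b_1\prec\cdots$ with $b_i\not\sqsubseteq b_j$ for all $i<j$.
\item \textup{(Interpretations.)} Let $N$ be a countably infinite $\omega$-categorical structure, $D\subseteq N$ an $\mathrm{Aut}(N)$-invariant set, and $\pi:D\to M$ a surjection such that for every $\sigma\in\mathrm{Aut}(N)$ there is $\bar\sigma\in\mathrm{Aut}(M)$ with $\pi\sigma=\bar\sigma\pi$ on $D$. Then $N$ has no nice enumeration. In particular this applies to every $\omega$-categorical expansion of $M$ on the same domain.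
\end{enumerate}
\end{theorem}

Section~\ref{sec:acc} shows that nice enumerations force an ascending chain condition. Section~\ref{sec:private} deduces Theorem~\ref{thm:B} from properties (2) and (3) of Theorem~\ref{thm:A}, and explains why those properties pull against $\omega$-categoricity. Sections~\ref{sec:class} and~\ref{sec:generic} construct $M_S$, and Section~\ref{sec:more} completes the proof of Theorem~\ref{thm:C}.

\section{Nice enumerations force the ascending chain condition}\label{sec:acc}

Let $M$ be a countably infinite structure, $F$ a field and $\prec$ a well-ordering of $M$. For $0\ne v\in F[M]$, the \emph{leading term} $\mathrm{lt}(v)$ is the $\prec$-largest element of the (finite) support of $v$. For a subspace $V$ put $\mathrm{lt}(V)=\{\mathrm{lt}(v):0\ne v\in V\}$.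

The analogy to keep in mind is the theory of leading monomials in polynomial rings, with $\sqsubseteq$ in the role of divisibility. The leading terms of a submodule form a set that is closed upward under $\sqsubseteq$, and they detect proper inclusions: if a submodule is properly enlarged, then canceling leading terms as long as possible produces a new leading term $b$. By upward closure, $b$ is not above any leading term already present. An infinite chain of enlargements therefore produces an infinite sequence of elements none of which is above an earlier one.

For instance, let $M$ be a pure set, enumerated as $m_0,m_1,\dots$, and let $U$ be the submodule of vectors with coefficient sum $0$. Then $\mathrm{lt}(U)=\{m_1,m_2,\dots\}$, because $m_i-m_0\in U$ for $i\ge1$ and no nonzero multiple of $m_0$ lies in $U$. Enlarging $U$ to $F[M]$ produces $b=m_0$, and indeed $m_i\not\sqsubseteq m_0$ for $i\ge1$, because $m_i$ has predecessors and $m_0$ has none.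

\begin{lemma}\label{lem:lt}
Let $\prec$ be a well-ordering of $M$.
\begin{enumerate}
\item[(i)] If $V$ is an $\mathrm{Aut}(M)$-submodule of $F[M]$, $a\in\mathrm{lt}(V)$ and $a\sqsubseteq b$, then $b\in\mathrm{lt}(V)$.
\item[(ii)] If $U\subseteq V$ are subspaces of $F[M]$ with $\mathrm{lt}(U)=\mathrm{lt}(V)$, then $U=V$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Choose $v\in V$ with $\mathrm{lt}(v)=a$, and $\sigma\in\mathrm{Aut}(M)$ witnessing $a\sqsubseteq b$. Then $\sigma v\in V$, the element $b=\sigma(a)$ lies in the support of $\sigma v$, and every other element of the support is $\sigma(c)$ for some $c\prec a$, hence is $\prec b$. So $\mathrm{lt}(\sigma v)=b$.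

(ii) If $U\ne V$, choose $y\in V\setminus U$ with $\mathrm{lt}(y)$ least possible, and $u\in U$ with $\mathrm{lt}(u)=\mathrm{lt}(y)$. Since $F$ is a field, there is $c\in F$ such that $y-cu$ has coefficient $0$ at $\mathrm{lt}(y)$. Then $y-cu\in V\setminus U$; in particular it is nonzero, and its leading term is smaller than $\mathrm{lt}(y)$, a contradiction.
\end{proof}

\begin{proposition}\label{prop:acc}
Let $\prec$ be a well-ordering of $M$ and let $V_0\subsetneq V_1\subsetneq V_2\subsetneq\cdots$ be $\mathrm{Aut}(M)$-submodules of $F[M]$. Then there is an infinite sequence $b_0\prec b_1\prec\cdots$ in $M$ with $b_i\not\sqsubseteq b_j$ for all $i<j$. In particular, if $M$ has a nice enumeration, then $F[M]$ satisfies the ascending chain condition on $\mathrm{Aut}(M)$-submodules.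
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:lt}(ii) we can choose $d_i\in\mathrm{lt}(V_{i+1})\setminus\mathrm{lt}(V_i)$ for each $i$. Let $i<j$. Then $d_i\in\mathrm{lt}(V_{i+1})\subseteq\mathrm{lt}(V_j)$ while $d_j\notin\mathrm{lt}(V_j)$. Hence $d_i\not\sqsubseteq d_j$ by Lemma~\ref{lem:lt}(i), and also $d_i\ne d_j$.

It remains to pass to a $\prec$-increasing subsequence. Let $i_0$ be the index for which $d_{i_0}$ is $\prec$-least among all $d_i$, and inductively let $i_{r+1}>i_r$ be the index for which $d_{i_{r+1}}$ is $\prec$-least among the $d_i$ with $i>i_r$. These minima exist because $\prec$ is a well-ordering, and $d_{i_0}\prec d_{i_1}\prec\cdots$ because each is minimal over a set containing the next one and the $d_i$ are distinct. Put $b_r=d_{i_r}$.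
\end{proof}

\section{Private vertices, and what they cost}\label{sec:private}

We now need an $\omega$-categorical $M$ whose permutation module has an infinite ascending chain. An edge $e$ of a hypergraph gives a vector
\[
1_e=\sum_{x\in e}x ,
\]
and the span of the vectors $1_e$ with $|e|\le n$ is invariant under automorphisms. If edges of infinitely many sizes occur, these spans form a chain, and everything depends on whether it keeps growing. In a hypergraph with too many edges it does not: if $M$ is infinite and all $n$-sets are edges, for some $n\ge 1$, then every difference $x-y$ of distinct vertices equals $1_e-1_f$ for two $n$-edges, so the span of the $n$-edges already has codimension at most $1$ in $F[M]$. Property (3) of Theorem~\ref{thm:A} is a simple combinatorial condition that rules out all linear relations.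

\begin{lemma}\label{lem:indep}
Let $H$ be a hypergraph satisfying
\begin{itemize}
\item[\textup{(P)}] for every nonempty finite set $\mathcal E$ of edges, some vertex lies in exactly one member of $\mathcal E$.
\end{itemize}
Let $R\ne0$ be a ring with $1$. Then the vectors $1_e\in R[H]$, for $e$ an edge of $H$, are linearly independent over $R$.
\end{lemma}

\begin{proof}
Suppose $\sum_{e\in\mathcal E}r_e1_e=0$ with $\mathcal E$ finite, nonempty and all $r_e\ne0$. By (P) some vertex lies in exactly one $e\in\mathcal E$. The coefficient of the sum at this vertex is $r_e\ne0$, a contradiction.
\end{proof}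

\begin{proof}[Proof of Theorem~\textup{\ref{thm:B}} and of Theorem~\textup{\ref{thm:C}(4)}, given Theorem~\textup{\ref{thm:A}}]
Write $S=\{s_1<s_2<\cdots\}$, let $F$ be a field, and let $V_j$ be the span in $F[M]$ of the vectors $1_e$ with $|e|\le s_j$. Automorphisms preserve edges and their sizes, so $V_j$ is an $\mathrm{Aut}(M)$-submodule. By property (2) there is an edge $e$ of size $s_{j+1}$, and by property (3) and Lemma~\ref{lem:indep} we have $1_e\notin V_j$. So $V_1\subsetneq V_2\subsetneq\cdots$. This is where it matters that $S$ is infinite. Proposition~\ref{prop:acc} gives, for every well-ordering of $M$, a sequence as in Theorem~\ref{thm:C}(4). Applied to enumerations, this shows that none is nice.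
\end{proof}

\subsection*{A counting criterion for (P)}

It remains to build $M$. To obtain (P) by counting, let $\mathcal E$ be a nonempty finite set of edges and let $B=\bigcup\mathcal E$, which is nonempty because edges are. Every vertex of $B$ lies in at least one member of $\mathcal E$. If each lay in at least two, we would have $\sum_{e\in\mathcal E}|e|\ge2|B|$. So it suffices that $\sum_{e\in\mathcal E}|e|<2|B|$ always. This suggests that for a finite hypergraph $A$ we put
\[
\delta(A)=2|A|-\sum_{e\in E(A)}|e|\in\mathbb Z ,
\]
and require $\delta(X)\ge1$ for every nonempty finite vertex set $X$, taken with all edges contained in it. Then $1\le\delta(B)\le2|B|-\sum_{e\in\mathcal E}|e|$, because $\mathcal E\subseteq E(B)$, and (P) follows.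

\subsection*{Why positivity alone is not enough}

Positivity of $\delta$ allows configurations that are incompatible with $\omega$-categoricity. For $n\ge2$ let $P_n$ be the hypergraph on $n+1$ points with exactly two edges, both of size $n$. Then $\delta(P_n)=2(n+1)-2n=2$, an edge of $P_n$ has $\delta=2n-n=n$, and any other subset with $m$ points has $\delta=2m$. So every nonempty subset satisfies $\delta\ge1$.

Now let $H$ be any countably infinite hypergraph with (P), and let $D_n$ be the set of pairs $(x,y)$ of distinct vertices for which there are edges $e,f$ of size $n$ with $e\setminus f=\{x\}$ and $f\setminus e=\{y\}$. For such $e,f$,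
\[
1_e-1_f=x-y .
\]
If $(x,y)$ also lay in $D_m$ with $m\ne n$, we would get $1_e-1_f=1_{e'}-1_{f'}$ with $e',f'$ of size $m$, a nontrivial linear relation between four distinct edges, against Lemma~\ref{lem:indep}. So the $\mathrm{Aut}(H)$-invariant sets $D_n$ are pairwise disjoint. If infinitely many of them are nonempty, $\mathrm{Aut}(H)$ has infinitely many orbits on pairs and $H$ is not $\omega$-categorical. Hence a construction that realizes every finite hypergraph with edge sizes in $S$ whose nonempty subsets all have $\delta\ge1$ cannot work, since it realizes all $P_n$ with $n\in S$.

What goes wrong is that a pair of points, with $\delta=4$, is contained in arbitrarily large sets with $\delta=2$. The remedy is to bound the size of a set in terms of its $\delta$. We shall require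
\[
1+|X|\le2^{\delta(X)} .
\]
The exponential is suited to amalgamation: when two sets are glued, the result is at most twice as large as the larger of the two, and, in the situation we shall arrange, its $\delta$ exceeds that of the larger one by at least $1$. The summand $1$ on the left forces $\delta(X)\ge1$ for $X\ne\emptyset$, while the condition still holds for $X=\emptyset$. The condition excludes $P_n$ for $n\ge3$, since $n+2>2^2$. For example, two distinct edges of size $4$ can then meet in at most two points: if they met in three, their union $U$ would have $5$ points and $\delta(U)\le10-8=2$, but $6>2^2$.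

\section{The amalgamation class}\label{sec:class}

Fix $k$ and $S$ as in Theorem~\ref{thm:A}. From now on all hypergraphs have edge sizes in $S$. A subset $X$ of a hypergraph $A$ carries the induced structure $E(X)=\{e\in E(A):e\subseteq X\}$, and $\delta(X)$ is computed in this structure if $X$ is finite.

For finite subsets $X,Y$ of a hypergraph, $E(X)\cap E(Y)=E(X\cap Y)$ and $E(X)\cup E(Y)\subseteq E(X\cup Y)$. Since $|X\cup Y|+|X\cap Y|=|X|+|Y|$, this gives
\begin{equation}\label{eq:submod}
\delta(X\cup Y)+\delta(X\cap Y)\le\delta(X)+\delta(Y).
\end{equation}

Let $\mathcal K$ be the class of finite hypergraphs $A$ such that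
\[
1+|X|\le2^{\delta(X)}\qquad\text{for all }X\subseteq A .
\]
It is closed under induced substructures, it contains $\emptyset$, and if $\emptyset\ne X\subseteq A\in\mathcal K$ then $\delta(X)\ge1$. For $n\in S$, let $A_n$ be the hypergraph on $n$ points whose only edge is the whole set. Then $A_n\in\mathcal K$: a proper subset with $m$ points has $\delta=2m$ and $1+m\le4^m$, while the whole set has $\delta=n$ and $1+n\le2^n$.

\subsection*{Closed sets}

To keep the size bound under gluing, we glue only along parts whose proper finite extensions all have larger $\delta$.

\begin{definition}
Let $C$ be a finite subset of a (possibly infinite) hypergraph $A$. We write $C\le A$, and say that $C$ is \emph{closed} in $A$, if $\delta(X)>\delta(C)$ for every finite $X$ with $C\subsetneq X\subseteq A$.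
\end{definition}

\begin{lemma}\label{lem:closed}
\begin{enumerate}
\item[(a)] If $C\le A$ and $Y\subseteq A$ is finite, then $C\cap Y\le Y$.
\item[(b)] If $A\le B\le C$ with $A,B$ finite, then $A\le C$.
\item[(c)] If $A\in\mathcal K$, then $\emptyset\le A$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $C\cap Y\subsetneq X\subseteq Y$. Then $X\cap C=C\cap Y$, and $X\not\subseteq C$, so $X\cup C\supsetneq C$. By \eqref{eq:submod} for $X$ and $C$,
\[
\delta(X)-\delta(C\cap Y)\ge\delta(X\cup C)-\delta(C)>0 .
\]

(b) Let $X$ be finite with $A\subsetneq X\subseteq C$. If $X\subseteq B$, then $\delta(X)>\delta(A)$ because $A\le B$. Otherwise $B\cap X\subsetneq X$, and $B\cap X\le X$ by (a), so $\delta(X)>\delta(B\cap X)$. Moreover $\delta(B\cap X)\ge\delta(A)$, since $A\subseteq B\cap X\subseteq B$ and $A\le B$.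

(c) We have $\delta(X)\ge1>0=\delta(\emptyset)$ for $\emptyset\ne X\subseteq A$.
\end{proof}

\subsection*{Free amalgamation}

Let $A$ and $B$ be hypergraphs that induce the same structure on $C=A\cap B$. Their \emph{free amalgam} over $C$ is the hypergraph $D$ with vertex set $A\cup B$ and $E(D)=E(A)\cup E(B)$. It induces the given structures on $A$ and $B$: an edge of $B$ contained in $A$ is contained in $C$, so it is an edge of $C$ and hence of $A$, and the same holds with $A$ and $B$ interchanged.

\begin{lemma}\label{lem:amalg}
Let $A,B\in\mathcal K$ induce the same structure on $C=A\cap B$, let $C\le A$ and $C\le B$, and let $D$ be the free amalgam. Then $D\in\mathcal K$, $A\le D$ and $B\le D$.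
\end{lemma}

\begin{proof}
For $X\subseteq D$ put $X_A=X\cap A$, $X_B=X\cap B$ and $X_C=X\cap C$. Since every edge of $D$ is an edge of $A$ or of $B$, we have $E(X)=E(X_A)\cup E(X_B)$, and $E(X_A)\cap E(X_B)=E(X_C)$. Hence
\begin{equation}\label{eq:free}
\delta(X)=\delta(X_A)+\delta(X_B)-\delta(X_C).
\end{equation}

\emph{$A\le D$ and $B\le D$.} If $A\subsetneq X\subseteq D$, then $X_A=A$, $X_C=C$ and $C\subsetneq X_B\subseteq B$. So $\delta(X)-\delta(A)=\delta(X_B)-\delta(C)>0$, because $C\le B$. The argument for $B$ is the same with the roles exchanged.

\emph{$D\in\mathcal K$.} Let $X\subseteq D$. If $X_A=X_C$, then $X\subseteq B$; if $X_B=X_C$, then $X\subseteq A$. In either case $1+|X|\le2^{\delta(X)}$ because $A,B\in\mathcal K$. Otherwise we may assume, by symmetry, that $|X_A|\ge|X_B|$. By Lemma~\ref{lem:closed}(a), applied to $C\le B$ and $X_B$, we have $X_C\le X_B$. Since $X_C\subsetneq X_B$ and $\delta$ takes integer values, $\delta(X_B)-\delta(X_C)\ge1$. By \eqref{eq:free} this gives $\delta(X)\ge\delta(X_A)+1$, and so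
\[
2^{\delta(X)}\ge2\cdot2^{\delta(X_A)}\ge2+2|X_A|\ge1+|X_A|+|X_B|\ge1+|X| .\qedhere
\]
\end{proof}

\section{The generic hypergraph}\label{sec:generic}

\subsection*{Construction}

We build $M$ as the union of a chain in $\mathcal K$ in which every possible closed extension of a closed set is eventually realized. An isomorphism between finite closed sets will then extend to an automorphism, and every finite set will lie in a closed set of bounded size; together these give $\omega$-categoricity.

We build finite hypergraphs $\emptyset=M_0\subseteq M_1\subseteq M_2\subseteq\cdots$ in $\mathcal K$, each induced in the next, with $M_i\le M_{i+1}$. A \emph{task} for $M_i$ is a pair $(C,A)$ with $C\le M_i$ and $C\le A\in\mathcal K$, where $M_i$ and $A$ induce the same structure on $C$. Up to isomorphism of $A$ over $C$ there are only countably many tasks for $M_i$: there are finitely many subsets $C$ of $M_i$ and countably many finite hypergraphs up to isomorphism, and $C$ embeds in each of these in finitely many ways. Thus we can arrange that at each stage $j$ one task for some $M_i$ with $i\le j$ is treated, and that every task is treated, up to isomorphism over $C$, at some stage.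

To treat $(C,A)$ at stage $j$, note that $C\le M_i\le M_j$ gives $C\le M_j$ by Lemma~\ref{lem:closed}(b). Replace $A$ by a copy $A'$ over $C$ with $A'\cap M_j=C$, and let $M_{j+1}$ be the free amalgam of $M_j$ and $A'$ over $C$. By Lemma~\ref{lem:amalg}, $M_{j+1}\in\mathcal K$, $M_j\le M_{j+1}$ and $A'\le M_{j+1}$.

Put $M=\bigcup_iM_i$ with $E(M)=\bigcup_iE(M_i)$; each $M_i$ is induced in $M$. Any finite subset of $M$ lies in some $M_j$, and $M_i\le M_j$ for $i\le j$ by Lemma~\ref{lem:closed}(b); hence $M_i\le M$. Again by Lemma~\ref{lem:closed}(b), whatever is closed in some $M_i$ is closed in $M$. Below, embeddings are isomorphisms onto induced substructures.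

\begin{lemma}\label{lem:generic}
\begin{enumerate}
\item[(i)] Every finite subset of $M$, with the induced structure, is in $\mathcal K$.
\item[(ii)] If $C\le M$ is finite and $C\le A\in\mathcal K$, where $M$ and $A$ induce the same structure on $C$, there is an embedding $g:A\to M$, the identity on $C$, with $g(A)\le M$.
\item[(iii)] Every finite $X\subseteq M$ lies in a finite $Y\le M$ with $|Y|<4^{|X|}$.
\item[(iv)] Every isomorphism $h:C\to C'$ between finite closed subsets of $M$ extends to an automorphism of $M$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) A finite subset of $M$ is a subset of some $M_i\in\mathcal K$.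

(ii) We have $C\subseteq M_i$ for some $i$, and $C\le M$ implies $C\le M_i$. So $(C,A)$ is a task for $M_i$, and when it was treated, say at stage $j$, a copy $A'$ of $A$ over $C$ with $A'\le M_{j+1}$ was added. As noted above, $A'\le M$.

(iii) By (i), $\delta\ge0$ on finite subsets of $M$. Among the finite sets $Y\supseteq X$ consider those with $\delta(Y)$ least possible. They satisfy
\[
1+|Y|\le2^{\delta(Y)}\le2^{\delta(X)}\le2^{2|X|}=4^{|X|},
\]
so we can choose one of them with $|Y|$ as large as possible. Let $Z\supsetneq Y$ be finite. Then $\delta(Z)\ge\delta(Y)$ by the choice of $\delta(Y)$, and equality would contradict the choice of $|Y|$. So $Y\le M$.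

(iv) We use back-and-forth. Since $M$ is countable and the inverse of an isomorphism between closed sets is again one, it suffices, given $x\in M$, to extend $h$ to an isomorphism between finite closed sets whose domain contains $x$. By (iii) there is a finite $Y\le M$ containing $C\cup\{x\}$. Then $C\le Y$, because $C\le M$, and $Y\in\mathcal K$ by (i). Let $Y'\supseteq C'$ be a hypergraph with an isomorphism $\hat h:Y\to Y'$ extending $h$; then $C'\le Y'\in\mathcal K$. By (ii) there is an embedding $g:Y'\to M$ over $C'$ with $g(Y')\le M$. The map $g\hat h:Y\to g(Y')$ is the required extension of $h$.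
\end{proof}

The size bound in the definition of $\mathcal K$ is what makes the maximum in (iii) exist. The resulting bound on $|Y|$ in terms of $|X|$ alone is the source of $\omega$-categoricity.

\begin{proof}[Proof of Theorem~\textup{\ref{thm:A}}]
\emph{Property (2).} By Lemma~\ref{lem:closed}(c), $\emptyset$ is closed in $A_n$ for $n\in S$; it is closed in $M$ because $\emptyset=M_0\le M$. Lemma~\ref{lem:generic}(ii) with $C=\emptyset$ and $A=A_n$ gives an edge of size $n$ in $M$. As $S$ is infinite, $M$ is infinite; it is countable by construction.

\emph{$\omega$-categoricity.} Let $m\ge1$. By Lemma~\ref{lem:generic}(iii), each $m$-tuple $\bar x$ of elements of $M$ lies in some $Y\le M$ with $|Y|<4^m$. Suppose $\bar x,\bar x'$ with such sets $Y,Y'$ are given and there is an isomorphism $Y\to Y'$ taking $\bar x$ to $\bar x'$. By Lemma~\ref{lem:generic}(iv) it extends to an automorphism, so $\bar x$ and $\bar x'$ are in the same orbit. There are only finitely many isomorphism types of pairs $(Y,\bar x)$ with $|Y|<4^m$. So $\mathrm{Aut}(M)$ has finitely many orbits on $M^m$ for every $m$, and $M$ is $\omega$-categorical by the Ryll-Nardzewski theorem.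

\emph{$k$-transitivity.} Let $Y\subseteq M$ with $|Y|=k$. All edges have at least $4^k>k$ points, so $Y$ is edgeless and $\delta(Y)=2k$. We show that $Y\le M$. Let $X\supsetneq Y$ be finite. If $|X|<4^k$, then $X$ is edgeless and $\delta(X)=2|X|>2k$. If $|X|\ge4^k$, then $2^{\delta(X)}\ge1+|X|>4^k=2^{2k}$ by Lemma~\ref{lem:generic}(i), so again $\delta(X)>2k$. Hence every $k$-element subset of $M$ is edgeless and closed. Any bijection between two such sets is an isomorphism between closed sets, and extends to an automorphism by Lemma~\ref{lem:generic}(iv). In the proof of Theorem~\ref{thm:A}, this is the only place where the bound $n\ge4^k$ for $n\in S$ is needed.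

\emph{Property (3).} By Lemma~\ref{lem:generic}(i), $\delta(B)\ge1$ for every nonempty finite $B\subseteq M$. The counting criterion of Section~\ref{sec:private} gives (P), which is property (3).
\end{proof}

\section{Transitivity, number, modules and interpretations}\label{sec:more}

Theorem~\ref{thm:B} and Theorem~\ref{thm:C}(4) were deduced from Theorem~\ref{thm:A} in Section~\ref{sec:private}. We prove the remaining parts of Theorem~\ref{thm:C}.

\begin{proof}[Proof of Theorem~\textup{\ref{thm:C}(1), (2), (3) and (5)}]
(1) The first statement is Theorem~\ref{thm:A}(1) together with Theorem~\ref{thm:B}. The second is Example~\ref{ex:set}.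

(2) Take $k=1$ and view every $M_S$, for $S\subseteq\{4,5,\dots\}$ infinite, as a structure in the language $\{R_n:n\ge4\}$, with $R_n$ empty for $n\notin S$. The added empty relations do not change the automorphism group, so Theorems~\ref{thm:A} and~\ref{thm:B} remain valid. By Theorem~\ref{thm:A}(2), the sentence $\exists\bar x\,R_n(\bar x)$ holds in $M_S$ if and only if $n\in S$. So different sets $S$ give different theories, and there are $2^{\aleph_0}$ such sets.

(3) By Lemma~\ref{lem:indep} the vectors $1_e$ are linearly independent over $R$. For $n\in S$ let $Y_n$ be the $R$-span of $\{1_e:|e|=n\}$. It is an $\mathrm{Aut}(M)$-submodule, it is nonzero by Theorem~\ref{thm:A}(2), and by independence the sum of the $Y_n$ is direct. Consider the map $T\mapsto\bigoplus_{n\in T}Y_n$ for $T\subseteq S$. It preserves inclusion. Conversely, if $n\in T\setminus T'$, then $Y_n\cap\bigoplus_{m\in T'}Y_m=0$ and $Y_n\ne0$, so $\bigoplus_{m\in T}Y_m\not\subseteq\bigoplus_{m\in T'}Y_m$. So the map is an order embedding. The images of an infinite strictly increasing sequence of subsets of $S$ violate the ascending chain condition.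

(5) Suppose $\prec$ is a nice enumeration of $N$. For $c\in M$ let $a_c$ be the $\prec$-least element of $\pi^{-1}(c)$, which exists because $\pi$ is onto. The map $c\mapsto a_c$ is injective, so we may order $M$ by letting
\[
c<c'\quad\Longleftrightarrow\quad a_c\prec a_{c'} .
\]
As $M$ is infinite and $\prec$ has order type $\omega$, this is an enumeration of $M$. We claim that it is nice, which contradicts Theorem~\ref{thm:B}.

Let $c_0<c_1<\cdots$ in $M$. Then $a_{c_0}\prec a_{c_1}\prec\cdots$, so there are $i<j$ and $\sigma\in\mathrm{Aut}(N)$ with $\sigma(a_{c_i})=a_{c_j}$ and $\sigma(\{x:x\prec a_{c_i}\})\subseteq\{x:x\prec a_{c_j}\}$. Let $\bar\sigma\in\mathrm{Aut}(M)$ satisfy $\pi\sigma=\bar\sigma\pi$ on $D$. Then $\bar\sigma(c_i)=\pi(\sigma(a_{c_i}))=\pi(a_{c_j})=c_j$. Now let $c<c_i$. Then $a_c\prec a_{c_i}$, so $\sigma(a_c)\prec a_{c_j}$. Moreover $\sigma(a_c)\in D$, since $D$ is invariant, and $\pi(\sigma(a_c))=\bar\sigma(c)$. By the minimality of $a_{\bar\sigma(c)}$ in its fiber,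
\[
a_{\bar\sigma(c)}\preceq\sigma(a_c)\prec a_{c_j},
\]
that is, $\bar\sigma(c)<c_j$. So $\bar\sigma$ maps $c_i$ to $c_j$ and the predecessors of $c_i$ to predecessors of $c_j$. This proves the claim.

If $N$ is an $\omega$-categorical expansion of $M$ on the same domain, take $D=N$, let $\pi$ be the identity, and put $\bar\sigma=\sigma$; this is possible because $\mathrm{Aut}(N)\subseteq\mathrm{Aut}(M)$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Ivanov} Aleksander Ivanov, \emph{Nice enumerations and extreme amenability}, arXiv:1310.7116 (2013).
\end{thebibliography}

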